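# Extending invariant primes along a $\mathbb Z_p$-quotient of a compact $p$-adic Lie group

## 1. Cyclic $p$-groups, their limit, and a twist by Frobenius

Let $p$ be a prime and let $C_n$ be cyclic of order $p^n$ with generator $g$. Put $x=g-1$ in the group algebra $\mathbb F_p[C_n]$. In characteristic $p$ we have $x^{p^n}=g^{p^n}-1=0$, so
$$\mathbb F_p[C_n]=\mathbb F_p[x]/(x^{p^n}).$$
For $n\ge1$ this ring is as far from reduced as possible: $x$ is a nonzero nilpotent element. Now let $n\to\infty$. The transition maps send $g$ to $g$, hence $x$ to $x$, and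
$$\varprojlim_n\mathbb F_p[C_n]=\varprojlim_n \mathbb F_p[x]/(x^{p^n})=\mathbb F_p[[x]],$$
which is a domain. Every finite layer is bad and the limit is good.

Now the same experiment with a noncommutative twist. Let $\mathbb F_4=\{0,1,\omega,\omega^2\}$ with $\omega+\omega^2=1$ and $\omega^3=1$, and let $\sigma(\alpha)=\alpha^2$. For $n\ge1$ let $R_n$ be the ring with left $\mathbb F_4$-basis $1,g,\dots,g^{2^n-1}$ and multiplication determined by $g\alpha=\sigma(\alpha)g$ and $g^{2^n}=1$. The element $z=g^2-1$ is central, since $\sigma^2=\mathrm{id}$. We have $z^{2^{n-1}}=g^{2^n}-1=0$, while $z\neq0$ once $n\ge2$. So for $n\ge2$ the ideal $zR_n$ is nonzero and nilpotent.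

In the limit $R=\varprojlim R_n$ every element is uniquely $\alpha+\beta g$ with $\alpha,\beta\in\mathbb F_4[[z]]$. Here $z$ is central, $g^2=1+z$, and $g\alpha=\sigma(\alpha)g$ with $\sigma$ acting on coefficients. Recall that a nonzero ring is *prime* if the product of any two nonzero two-sided ideals is nonzero. Let us check by hand that $R$ is prime. Let $B\ne0$ be an ideal and let $0\ne\alpha+\beta g\in B$. Then
$$\omega(\alpha+\beta g)-(\alpha+\beta g)\omega=\beta(\omega-\omega^2)g=\beta g\in B .$$
Since $g$ is a unit, $\beta\in B$, and then $\alpha\in B$. So $B$ contains a nonzero $\gamma\in\mathbb F_4[[z]]$, hence also $\gamma\cdot g\gamma g^{-1}=\gamma\sigma(\gamma)$. This is a nonzero element of $\mathbb F_2[[z]]$, because it is fixed by $\sigma$ and $\mathbb F_4[[z]]$ is a domain. Given two nonzero ideals, choose such elements $c,c'\in\mathbb F_2[[z]]$ in them; then $cc'\neq0$. So $R$ is prime.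

It is not a domain, however. Put $r=z+z^2+z^4+z^8+\cdots$, so that $r+r^2=z$, and let $a=1+\omega r$. Then $a\,\sigma(a)=(1+\omega r)(1+\omega^2r)=1+r+r^2=1+z$, and
$$(g+a)(g+\sigma(a))=g^2+\sigma^2(a)g+ag+a\sigma(a)=(1+z)+(a+a)g+(1+z)=0 .$$
So primality, and not the absence of zero divisors, is the right thing to ask for.

Both limits are quotients of completed group algebras. The second comes from $G=\mathbb Z/3\rtimes\mathbb Z_2$, where the generator $g$ of $\mathbb Z_2$ inverts a generator $c$ of $H=\mathbb Z/3$. The map $c\mapsto\omega$ is a surjection $\mathbb F_2H\to\mathbb F_4$ with kernel a prime ideal $P$. Conjugation by $g$ sends $c$ to $c^{-1}$, hence preserves $P$ and induces $\omega\mapsto\omega^{-1}=\omega^2$ on $\mathbb F_4$. Modulo $P$ the group ring of $G/2^n\mathbb Z_2$ becomes $R_n$, and the limit of these is $R$. Is it an accident that $P$, extended to the big algebra, stays prime?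

## 2. Iwasawa algebras, invariant ideals, and the theorems

Throughout, $p$ is a prime, $k=\mathbb F_p$ or $k=\mathbb Z_p$, rings have $1$, and ideals are two-sided unless stated otherwise.

**Definition (Iwasawa algebra).** Let $G$ be a compact $p$-adic Lie group. Its completed group algebra is
$$kG:=k[[G]]=\varprojlim_{U\lhd_oG}k[G/U],$$
the limit over all open normal subgroups $U$ of $G$.

For $G=\mathbb Z_p$ and $k=\mathbb F_p$ this is the ring $\mathbb F_p[[x]]$ of Section 1.

Let $H\lhd G$ be a closed normal subgroup with $G/H\cong\mathbb Z_p$. Then $kH$ is a subalgebra of $kG$ and $G$ acts on $kH$ by conjugation.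

**Definition (invariant and $G$-prime ideals).** An ideal $I$ of $kH$ is $G$-invariant if $xIx^{-1}=I$ for all $x\in G$. A proper $G$-invariant ideal $Q$ of $kH$ is $G$-prime if, for $G$-invariant ideals $I_1,I_2$ of $kH$, $I_1I_2\subseteq Q$ implies $I_1\subseteq Q$ or $I_2\subseteq Q$.

A $G$-invariant prime ideal is $G$-prime. The converse fails. Take $p=3$, $k=\mathbb F_3$, $H=\{1,a,b,c\}=(\mathbb Z/2)^2$ and $G=H\rtimes\mathbb Z_3$, where a generator of $\mathbb Z_3$ permutes $a,b,c$ cyclically. Then $kH\cong\mathbb F_3^4$ through the four characters of $H$, and the three nontrivial characters are permuted cyclically. Let $Q=\mathbb F_3(1+a+b+c)$, the common kernel of the three nontrivial characters. It is not prime, since $kH/Q\cong\mathbb F_3^3$. The $G$-invariant ideals of $kH$ are $0$, $Q$, the augmentation ideal $\mathfrak a$ (the product of the other three factors) and $kH$. Those not inside $Q$ are $\mathfrak a$ and $kH$, and $\mathfrak a^2=\mathfrak a\not\subseteq Q$. So $Q$ is $G$-prime.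

For an ideal $I$, write $\sqrt I$ for its prime radical, the intersection of all primes containing $I$. A proper ideal $I$ is *semiprime* if $I=\sqrt I$.

**Definition (skew power series).** A skew derivation $(\sigma,\delta)$ of a ring $R$ consists of an automorphism $\sigma$ and an additive map $\delta$ with $\delta(ab)=\delta(a)b+\sigma(a)\delta(b)$. Under suitable compatibility conditions with the topology of $R$, the ring $R[[x;\sigma,\delta]]$ consists of the series $\sum_{n\ge0}r_nx^n$ with multiplication determined by $xr=\sigma(r)x+\delta(r)$.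

In Section 1, with $x=g-1$, the relation $g\alpha=\sigma(\alpha)g$ reads $x\alpha=\sigma(\alpha)x+(\sigma(\alpha)-\alpha)$, so $\delta=\sigma-\mathrm{id}$; for instance $x\omega=\omega^2x+1$.

Suppose $G$ is $p$-valuable in the sense of Lazard, that is, a torsion-free compact $p$-adic Lie group with a well-behaved filtration $\omega:G\to\mathbb N\cup\{\infty\}$. It is known that then $kG=kH[[x;\sigma,\delta]]$ for suitable $x,\sigma,\delta$ (one may take $\delta=\sigma-\mathrm{id}$). For a $G$-invariant ideal $I$ of $kH$ this descends to $kG/IkG\cong(kH/I)[[\overline x;\overline\sigma,\overline\delta]]$. In this setting Adam Jones and William Woods ask, in "Skew power series rings with automorphisms of finite inner order", arXiv:2508.21160 (2025): if $P$ is a $G$-invariant prime ideal of $kH$, is $PkG$ prime, or at least semiprime? Equivalently, is $(kH/P)[[\overline x;\overline\sigma,\overline\delta]]$ a prime or semiprime ring?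

The answer to both is yes, and $p$-valuability is not needed. In Theorems A and B, $G$ is any compact $p$-adic Lie group and $H\lhd G$ is closed with $G/H\cong\mathbb Z_p$.

**Theorem A.** If $P$ is a $G$-invariant prime ideal of $kH$, then $PkG$ is a prime ideal of $kG$.

**Theorem B.** Let $I$ be a proper $G$-invariant ideal of $kH$.

1. $IkG$ is prime $\iff$ $I$ is $G$-prime $\iff$ $I$ is the intersection of a finite $G$-orbit of prime ideals of $kH$.
2. $Q\mapsto QkG$ is a bijection from the minimal $G$-primes over $I$ to the minimal primes over $IkG$, with inverse $J\mapsto J\cap kH$.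
3. $\sqrt{IkG}=\sqrt I\,kG$. In particular, $IkG$ is semiprime $\iff$ $I$ is semiprime.

**Theorem C.** Let $G$ be a compact $p$-adic Lie group with closed subgroups $H=H_0\lhd H_1\lhd\dots\lhd H_d=G$, where $H\lhd G$ and each $H_i/H_{i-1}\cong\mathbb Z_p$. If $P$ is a $G$-invariant prime (resp. semiprime) ideal of $kH$, then $PkG$ is prime (resp. semiprime).

A finite quotient will not do in place of $\mathbb Z_p$. Let $G=\mathbb Z_p$, $H=p\mathbb Z_p$ and $P=\ker(kH\to\mathbb F_p)$, where every element of $H$ goes to $1$. Then $P$ is prime and $kG/PkG\cong\mathbb F_p[\mathbb Z/p]$, which is not semiprime by Section 1. So a proof has to use the whole tower of finite quotients of $\mathbb Z_p$.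

## 3. Why lowest coefficients do not decide it

If $G=H\times\mathbb Z_p$, then $kG/PkG=(kH/P)[[x]]$ with $x$ central, and the theorem is easy. Take nonzero $u,v$ with lowest coefficients $u_0,v_0\in C=kH/P$ and choose $c\in C$ with $u_0cv_0\neq0$. The lowest coefficient of $ucv$ is then $u_0cv_0\ne0$.

The obvious plan is to repeat this for $(kH/P)[[\overline x;\overline\sigma,\overline\delta]]$. It breaks at the word "lowest". Pushing $x$ past a coefficient produces terms of smaller degree: $x\omega=\omega^2x+1$ has lowest term in degree $0$, not $1$. By induction on $n$, the constant coefficient of $x^nw$ (with $w$ in the coefficient ring) is $\delta^n(w)$, so the constant coefficient of $\big(\sum_nu_nx^n\big)w$ is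
$$\sum_{n\ge0}u_n\,\delta^n(w).$$
All coefficients of the left factor enter, and nothing isolates the lowest one. Highest coefficients would behave well, but a power series has none.

We therefore stop computing in the quotient and study the minimal primes of $kG$ over $PkG$ instead. The aim is to show that each of them is generated by its intersection with $kH$. Primality will follow in a few lines.

## 4. Compactness and closed ideals

Put $A=kG$. Let $\pi:G\to\mathbb Z_p$ be a continuous surjective homomorphism with kernel $H$, fix $g\in G$ with $\pi(g)=1$, and let $G_n=\pi^{-1}(p^n\mathbb Z_p)$. Each $G_n$ is open and normal in $G$ of index $p^n$, and $\bigcap_nG_n=H$. We use four standard facts.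

**Fact 1 (topology).** We have $A=\varprojlim_{j,U}(k/p^jk)[G/U]$, over $j\ge1$ and $U\lhd_oG$. This is an inverse limit of finite rings, so $A$ is a compact Hausdorff ring, and $k[G]$ is dense in it. The kernels $W=W_{j,U}$ of the maps to these finite rings are open ideals forming a base of neighborhoods of $0$, and $p^jA\subseteq W_{j,U}$. For a closed subset $X$ of $A$ we have $X=\bigcap_W(X+W)$.

For a closed subgroup $L\le G$ we identify $kL$ with the closed $k$-span of $L$ in $A$. This is legitimate. The groups $L\cap U$ are cofinal among the open normal subgroups of $L$, and each map $k[L/(L\cap U)]\to k[G/U]$ is injective. So $k[[L]]\to A$ is injective and continuous with compact, hence closed, image in which $k[L]$ is dense.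

**Fact 2 (Noetherian).** $A$ and $kH$ are left and right Noetherian (Lazard, *Groupes analytiques $p$-adiques*, Ch. V, 2.2.4).

**Fact 3 (closed ideals).** Every one-sided ideal of $A$ is closed. Indeed it is finitely generated, so it is the image of some $A^r$ under a continuous map such as $(c_j)\mapsto\sum_ja_jc_j$, hence compact. The same holds for $kH$.

**Fact 4 (minimal primes).** In a Noetherian ring there are only finitely many minimal primes $J_1,\dots,J_r$ over a proper ideal $K$, and some finite product of them, with repetitions, satisfies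
$$J_{i_1}J_{i_2}\cdots J_{i_s}\subseteq K\tag{1}$$
(Goodearl–Warfield, *An Introduction to Noncommutative Noetherian Rings*). Consequently every prime containing $K$ contains some $J_l$. Hence $\sqrt K=\bigcap_iJ_i$, and $(\sqrt K)^s\subseteq K$.

In Section 1, for example, the kernel of $kG\to R_n$ is $PkG+W_{1,2^n\mathbb Z_2}$. Since $PkG$ is closed, the intersection over $n$ is $PkG$, and so $kG/PkG\cong R$.

## 5. Multiplication by functions of the coset coordinate

The map $\pi$ is a coordinate on $G$. Multiplying each group element by a function of this coordinate gives operators on $A$ that do not see $kH$ at all.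

**Construction of $m_f$.** Let $f:\mathbb Z_p\to\mathbb Z_p$ be continuous. By compactness $f$ is uniformly continuous, so for each $j$ there is $n=n(j)$ such that $f$ modulo $p^j$ is constant on cosets of $p^n\mathbb Z_p$. If $U\subseteq G_n$, the $k$-linear map
$$(k/p^jk)[G/U]\to(k/p^jk)[G/U],\qquad xU\mapsto f(\pi(x))\,xU,$$
is well defined, since $xU=x'U$ forces $\pi(x)-\pi(x')\in p^n\mathbb Z_p$. These maps are compatible with the transition maps. The pairs $(j,U)$ with $U\subseteq G_{n(j)}$ are cofinal, because $U$ may be replaced by $U\cap G_{n(j)}$. In the limit we get a continuous $k$-linear map $m_f:A\to A$ with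
$$m_f(x)=f(\pi(x))\,x\qquad(x\in G).$$
By density of $k[G]$ it is determined by this formula. It is $\mathbb Z_p$-linear in $f$; in particular $m_{p^jf}=p^jm_f$.

**Linearity over $kH$.** We have
$$m_f(ha)=h\,m_f(a)\qquad(h\in kH,\ a\in A).\tag{2}$$
Both sides are continuous and $k$-bilinear in $(h,a)$. They agree for $h\in H$ and $a=x\in G$, because $\pi(hx)=\pi(x)$. By density they agree everywhere. Hence, for a right ideal $I$ of $kH$, applying $m_f$ to a finite sum $\sum_jb_ja_j$ with $b_j\in I$ and $a_j\in A$ gives
$$m_f(IA)\subseteq IA.\tag{3}$$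

**Coset projections.** For $0\le i<p^n$ let $e_{n,i}=m_f$ with $f$ the indicator function of $i+p^n\mathbb Z_p$. If $x\in G$ and $\pi(x)\equiv i\bmod p^n$, then $xg^{-i}\in G_n$. By continuity, since $(kG_n)g^i$ is closed,
$$e_{n,i}(A)\subseteq(kG_n)g^i,\qquad\sum_{i}e_{n,i}=\mathrm{id}.\tag{4}$$
Also $e_{n,0}$ fixes $kH$ pointwise. When $G=\mathbb Z_p$, $H=1$ and $k=\mathbb F_p$, the map $e_{n,i}$ keeps exactly the group elements $g^t$ with $t\equiv i\bmod p^n$.

The first lemma says that these coset decompositions, taken at all levels $n$, close in on $kH$.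

**Lemma 1.** $\bigcap_nkG_n=kH$.

*Proof.* Clearly $kH$ lies in the intersection. Let $a\in\bigcap_nkG_n$ and let $U\lhd_oG$, $j\ge1$. The image of $a$ in $(k/p^jk)[G/U]$ is supported on $\bigcap_n(G_nU/U)$. We claim that $\bigcap_nG_nU=HU$. If $y$ is in the left side, the sets $G_n\cap yU$ are nonempty, compact and decreasing. So they have a common point, which lies in $H\cap yU$, and $y\in HU$. Hence the image of $a$ is supported on $HU/U$, so it is the image of an element of $kH$. Thus $a\in kH+W_{j,U}$ for all $j,U$. Since $kH$ is closed, $a\in kH$. $\square$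

The second lemma turns stability under the projections into what we want.

**Lemma 2.** Let $J$ be an ideal of $A$ with $e_{n,i}(J)\subseteq J$ for all $n,i$. Then $J=(J\cap kH)A$.

*Proof.* Put $J_{(n)}=J\cap kG_n$ and $I=J\cap kH$. Let $b\in J$. By (4) and the hypothesis, $e_{n,i}(b)g^{-i}\in J\cap kG_n=J_{(n)}$, and $b=\sum_i\big(e_{n,i}(b)g^{-i}\big)g^i\in J_{(n)}A$. So
$$J=J_{(n)}A\qquad\text{for every }n.$$
It remains to pass to the limit. The $J_{(n)}$ are compact and decreasing, and $\bigcap_nJ_{(n)}=I$ by Lemma 1. Let $W$ be an open ideal. The set $I+W$ is open, so the sets $J_{(n)}\setminus(I+W)$ are compact; they decrease and have empty intersection. Hence one of them is empty, that is, $J_{(n)}\subseteq I+W$ for some $n$. Then $J=J_{(n)}A\subseteq IA+W$. This holds for every basic $W$, and $IA$ is closed by Fact 3, so $J\subseteq IA$. The reverse inclusion is clear. $\square$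

The third lemma says that passing from $kH$ to $A$ loses nothing.

**Lemma 3.** Let $I$ be a $G$-invariant ideal of $kH$. Then $IA=AI$ is a two-sided ideal of $A$, and $IA\cap kH=I$.

*Proof.* For $x\in G$ we have $xI=Ix$, so $k[G]I\subseteq IA$. For $b\in I$, the set $Ab$ lies in the closure of $k[G]b$, and $IA$ is closed; so $Ab\subseteq IA$, and $AI\subseteq IA$. The symmetric argument, with the closed left ideal $AI$, gives $IA\subseteq AI$.

Now write $I=\sum_{j=1}^ra_jkH$ using Fact 2, so $IA=\sum_ja_jA$, and let $b\in IA\cap kH$, say $b=\sum_ja_jc_j$ with $c_j\in A$. Apply $e_{n,0}$. It fixes $b\in kH$, so by (2), $b=\sum_ja_j\,e_{n,0}(c_j)$ with $e_{n,0}(c_j)\in kG_n$. Hence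
$$\Big\{(c_j)\in(kG_n)^r:\ \sum_ja_jc_j=b\Big\}$$
is nonempty for every $n$. These sets are compact and decrease with $n$, so they have a common point, which lies in $(kH)^r$ by Lemma 1. Thus $b\in I$. $\square$

The target is now precise: show that a minimal prime $J$ over $PA$ is stable under all $e_{n,i}$. One level alone cannot give this. Let $A=\mathbb F_p[[x]]$ (with $G=\mathbb Z_p$, $H=1$, $g=1+x$), let $n\ge1$ and let $K=(x^{p^n})=(g^{p^n}-1)A$. Since $g^{p^n}-1\in kG_n$ and $e_{n,i}$ is $kG_n$-linear, $K$ is stable under every $e_{n,i}$ for this $n$. But the minimal prime $(x)$ over $K$ is not, because $e_{n,0}(x)=e_{n,0}(g-1)=-1$. At the next level $K$ itself is not stable, because $e_{n+1,0}(g^{p^n}-1)=-1$. All levels must be used together.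

## 6. One derivation is not enough; the generic character is

The projections $e_{n,i}$ are neither automorphisms nor derivations, so they have no direct reason to respect primes. Other functions of $\pi$ do better. Since $\pi(xz)=\pi(x)+\pi(z)$, the operator $d_1=m_f$ with $f(t)=t$ is a derivation of $A$, and it kills $kH$. A sensible first attempt is to show that $d_1$ preserves the minimal primes over a $d_1$-stable ideal $K$.

Here is the classical argument when $A$ is commutative. Let $J$ be a minimal prime over $K$ and let $b\in J$. Localizing at $J$, where $J$ becomes nilpotent modulo $K$, we find $s\notin J$ and $n\ge1$ with $sb^n\in K$. Apply $d_1$ repeatedly, $n$ times. The terms of $d_1^n(sb^n)$ outside the ideal $(b)$ are those in which each of the $n$ factors $b$ is differentiated exactly once, so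
$$d_1^n(sb^n)\equiv n!\,s\,d_1(b)^n\pmod{(b)} .$$
Hence $n!\,s\,d_1(b)^n\in J$. If $n!$ is invertible, then $d_1(b)\in J$. That is the exact point of failure: in $\mathbb F_p[[x]]$ the factor $n!$ vanishes once $n\ge p$. And the conclusion is false. There $d_1(g^t)=tg^t$, so $d_1=(1+x)\frac{d}{dx}$. The ideal $(x^p)$ is $d_1$-stable because $d_1(x^p)=p\,x^{p-1}(1+x)=0$, yet $d_1(x)=1+x\notin(x)$. For $k=\mathbb Z_p$ the ideal $(p,x^p)$ of $\mathbb Z_p[[x]]$ fails in the same way.

The cure is to divide by $n!$ before reducing modulo $p$, that is, to use $\binom tn$. For $m\ge0$ put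
$$d_m=m_f\quad\text{with}\quad f(t)=\binom tm,\qquad d_0=\mathrm{id}.$$
The function $\binom tm$ is a polynomial with rational coefficients, hence continuous, and it maps the dense subset $\mathbb N$ of $\mathbb Z_p$ into $\mathbb Z$. So it maps $\mathbb Z_p$ into $\mathbb Z_p$. In the failed example, $d_p(x^p)=d_p(g^p-1)=g^p$ is a unit, so $(x^p)$ is no longer stable: the obstruction is seen.

To handle noncommutative primes we use all $d_m$ at once. There is a conceptual way to say this. A continuous character $\chi:\mathbb Z_p\to k^\times$ gives a ring automorphism $x\mapsto\chi(\pi(x))x$ of $A$ fixing $kH$. For $k=\mathbb F_p$ there is no nontrivial $\chi$, since $\mathbb F_p^\times$ has order $p-1$. But over power series in a new variable there is always the character $t\mapsto(1+y)^t=\sum_m\binom tmy^m$, and its coefficients are our functions.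

**Step 1: the product rule.** This step shows that the $d_m$ together are multiplicative. For $a,b\in A$,
$$d_m(ab)=\sum_{i+l=m}d_i(a)\,d_l(b).\tag{5}$$
For $a=x$ and $b=z$ in $G$ this is Vandermonde's identity $\binom{\pi(x)+\pi(z)}m=\sum_{i+l=m}\binom{\pi(x)}i\binom{\pi(z)}l$. Both sides of (5) are continuous and $k$-bilinear, so (5) holds in general.

**Step 2: the ring automorphism $\theta$.** This step packages (5) into one map. Let $y$ be a central indeterminate and define
$$\theta:A[[y]]\to A[[y]],\qquad\theta\Big(\sum_la_ly^l\Big)=\sum_{n\ge0}\Big(\sum_{l+m=n}d_m(a_l)\Big)y^n.\tag{6}$$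
On group elements $\theta(x)=x(1+y)^{\pi(x)}$. The map is additive, and $\theta(1)=1$ because $\binom0m=0$ for $m\ge1$. It is multiplicative: by (5), the coefficient of $y^n$ in $\theta\big((\sum a_ly^l)(\sum b_qy^q)\big)$ is
$$\sum_{l+q+m=n}d_m(a_lb_q)=\sum_{l+q+i+j=n}d_i(a_l)\,d_j(b_q),$$
which is the coefficient of $y^n$ in the product of the images. Finally, $\theta$ is bijective. Given $\sum c_ny^n$, the equation $\theta(\sum a_ly^l)=\sum c_ny^n$ reads
$$a_n=c_n-\sum_{m=1}^{n}d_m(a_{n-m})\qquad(n\ge0),$$
because $d_0=\mathrm{id}$, and this has exactly one solution, found recursively. For $G=\mathbb Z_p$ and $H=1$, $\theta$ sends $g$ to $g(1+y)$, that is, $x$ to $x+y+xy$.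

## 7. Minimal primes over $IA$ come from $kH$

**Proposition 4.** Let $I$ be a proper $G$-invariant ideal of $kH$ and let $J$ be a minimal prime over $K:=IA$. Then $J=(J\cap kH)A$.

*Proof.* The ideal $K$ is proper, since $K\cap kH=I$ by Lemma 3. Let $J_1,\dots,J_r$ be the minimal primes over $K$, with (1). For an ideal $B$ of $A$ let $B[[y]]$ be the set of power series with coefficients in $B$; it is an ideal of $A[[y]]$, and $A[[y]]/B[[y]]\cong(A/B)[[y]]$. The plan is to compare $\theta^{-1}(J_i[[y]])$ with the ideals $J_l[[y]]$.

**Step (a): $J_i[[y]]$ is prime.** We need primes of $A[[y]]$ to pull back. Let $C=A/J_i$, a prime ring, and let $u,v\in C[[y]]$ be nonzero with lowest coefficients $u_0,v_0$. Choose $c\in C$ with $u_0cv_0\neq0$. Since $y$ is central, the lowest coefficient of $ucv$ is $u_0cv_0$, so $ucv\neq0$. Hence $C[[y]]$ is prime. This is the easy argument of Section 3, now in a place where it is valid.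

**Step (b): every prime of $A[[y]]$ containing $K[[y]]$ contains some $J_l[[y]]$.** This tells us which primes a pullback can lie over. The coefficients of a product of power series are finite sums of products of their coefficients, so
$$J_{i_1}[[y]]\cdots J_{i_s}[[y]]\subseteq(J_{i_1}\cdots J_{i_s})[[y]]\subseteq K[[y]] .$$
A prime containing $K[[y]]$ therefore contains one of the factors.

**Step (c): $d_m(J_i)\subseteq J_i$ for all $m$ and $i$.** This is the heart of the proof. Let $\mathfrak q=\theta^{-1}(J_i[[y]])$. It is a proper ideal, as $\theta(1)=1$. It is prime: if $BC\subseteq\mathfrak q$ for ideals $B,C$ of $A[[y]]$, then $\theta(B),\theta(C)$ are ideals because $\theta$ is surjective, and $\theta(B)\theta(C)\subseteq J_i[[y]]$, so one of them lies in $J_i[[y]]$. By (3), $d_m(K)\subseteq K$ for all $m$, so $\theta(K[[y]])\subseteq K[[y]]\subseteq J_i[[y]]$, that is, $K[[y]]\subseteq\mathfrak q$. By (b) there is $l$ with $J_l[[y]]\subseteq\mathfrak q$, that is,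
$$\theta(J_l[[y]])\subseteq J_i[[y]].$$
For $b\in J_l$ the constant term of $\theta(b)$ is $d_0(b)=b$. Hence $J_l\subseteq J_i$, and by minimality of $J_i$ over $K$ we get $J_l=J_i$. So $\theta(J_i)\subseteq J_i[[y]]$, and reading off the coefficients of $\theta(b)=\sum_md_m(b)y^m$ for $b\in J_i$ gives $d_m(J_i)\subseteq J_i$.

**Step (d): $m_f(J_i)\subseteq J_i$ for every continuous $f:\mathbb Z_p\to\mathbb Z_p$.** This step passes from binomial coefficients to indicator functions. By Mahler's theorem (J. reine angew. Math. 199 (1958)), for each $j$ there are a finite $\mathbb Z_p$-linear combination $f_j$ of the functions $\binom tm$ and a continuous $h_j:\mathbb Z_p\to\mathbb Z_p$ with $f-f_j=p^jh_j$. Let $b\in J_i$. Then $m_{f_j}(b)\in J_i$ by (c), and $m_f(b)-m_{f_j}(b)=p^jm_{h_j}(b)\in p^jA$. So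
$$m_f(b)\in\bigcap_j(J_i+p^jA)\subseteq\bigcap_W(J_i+W)=J_i,$$
because every basic open ideal $W$ contains some $p^jA$ and $J_i$ is closed.

**Step (e): conclusion.** Taking indicator functions in (d) gives $e_{n,i'}(J)\subseteq J$ for all $n,i'$. Lemma 2 gives $J=(J\cap kH)A$. $\square$

It is instructive to see what stops this argument for the group ring $A=\mathbb F_p[\mathbb Z/p]$, with $K=0$ and $J=(x)$. For $g\mapsto g(1+y)$ to respect $g^p=1$ we need $(1+y)^p=1$, that is, $y^p=0$. So $\theta$ lives only on $A[y]/(y^p)$. There the ideal of elements with coefficients in $J$ is not prime, because $y$ is central, nilpotent and outside it. Step (a) fails.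

## 8. Theorem A

We prove slightly more, since $G$-primality is all that the argument uses.

**Theorem A′.** If $P$ is a $G$-prime ideal of $kH$, then $PkG$ is prime.

*Proof.* Let $K=PA$, which is proper by Lemma 3. Let $J_1,\dots,J_r$ be the minimal primes over $K$, with (1), where $s\ge1$ since $K$ is proper. Put $I_i=J_i\cap kH$. For $x\in G$, conjugation by $x$ preserves both the two-sided ideal $J_i$ and $kH$, so $I_i$ is a $G$-invariant ideal of $kH$. By (1) and Lemma 3,
$$I_{i_1}\cdots I_{i_s}\subseteq K\cap kH=P .$$
Products of $G$-invariant ideals are $G$-invariant, so $G$-primality of $P$, used $s-1$ times, gives $I_l\subseteq P$ for some $l$. Now Proposition 4 yields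
$$J_l=I_lA\subseteq PA=K\subseteq J_l .$$
So $K=J_l$ is prime. $\square$

**Proof of Theorem A.** A $G$-invariant prime ideal is $G$-prime, so Theorem A′ applies. $\square$

Hence $PkG$ is necessarily prime, and in particular semiprime. In the $p$-valuable setting this says that $(kH/P)[[\overline x;\overline\sigma,\overline\delta]]$ is always a prime ring. For compact $p$-adic Lie groups in general it cannot be strengthened to "domain", even when $kH/P$ is a field: the ring $R=kG/PkG$ of Section 1, with $kH/P=\mathbb F_4$, has zero divisors.

## 9. Theorem B: the exact correspondence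

We use one computation repeatedly. For $G$-invariant ideals $I_1,I_2$ of $kH$, Lemma 3 gives
$$(I_1A)(I_2A)=I_1(AI_2)A=I_1I_2A.\tag{7}$$

**Proof of part 1, first equivalence.** If $I$ is $G$-prime, $IA$ is prime by Theorem A′. Conversely, let $IA$ be prime and let $I_1I_2\subseteq I$ with $I_1,I_2$ $G$-invariant. By (7), $(I_1A)(I_2A)\subseteq IA$, so some $I_jA\subseteq IA$, and $I_j\subseteq IA\cap kH=I$. Hence $I$ is $G$-prime.

**Proof of part 1, second equivalence.** Let $I$ be $G$-prime. Conjugation by elements of $G$ fixes $I$, so $G$ permutes the finitely many minimal primes of $kH$ over $I$. Let $N_1,\dots,N_c$ be the intersections of the $G$-orbits; they are $G$-invariant and contain $I$. Some product of minimal primes lies in $I$. Replacing each minimal prime by the smaller ideal $N_j$ of its orbit, we see that a product of the $N_j$ lies in $I$. Since $I$ is $G$-prime, some $N_j\subseteq I$, so $I=N_j$ is the intersection of a finite orbit of primes.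

Conversely, let $I=\bigcap_{x\in G}x\mathfrak px^{-1}$ be the intersection of a finite orbit of a prime $\mathfrak p$, and let $I_1I_2\subseteq I$ with $I_1,I_2$ $G$-invariant. Since $I\subseteq\mathfrak p$, some $I_j\subseteq\mathfrak p$. Then $I_j=xI_jx^{-1}\subseteq x\mathfrak px^{-1}$ for all $x$, so $I_j\subseteq I$.

**Proof of part 2.** We check that each map lands where it should. Let $J$ be a minimal prime over $IA$ and put $Q=J\cap kH$. Then $J=QA$ by Proposition 4, $Q\supseteq I$, and $Q$ is a $G$-invariant proper ideal. By part 1 it is $G$-prime, since $QA$ is prime. If $Q'$ is $G$-prime with $I\subseteq Q'\subseteq Q$, then $Q'A$ is prime and $IA\subseteq Q'A\subseteq J$, so $Q'A=J$ by minimality, and $Q'=Q'A\cap kH=J\cap kH=Q$. Thus $Q$ is a minimal $G$-prime over $I$.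

Conversely, let $Q$ be a minimal $G$-prime over $I$. The ideal $QA$ is prime and contains $IA$, so it contains a minimal prime $J$ over $IA$. By the previous paragraph $J=Q'A$ with $Q'=J\cap kH$ a $G$-prime and $I\subseteq Q'\subseteq QA\cap kH=Q$. Minimality gives $Q'=Q$, so $QA=J$ is a minimal prime over $IA$. The two maps are mutually inverse, because $QA\cap kH=Q$ (Lemma 3) and $(J\cap kH)A=J$ (Proposition 4).

**Proof of part 3.** The point is that the intersection of the minimal primes is again extended from $kH$. Let $J_i=Q_iA$, with $Q_i=J_i\cap kH$, be the minimal primes over $IA$. By (3) each $Q_iA$ is stable under all $m_f$, so $\sqrt{IA}=\bigcap_iQ_iA$ is stable under all $e_{n,i'}$. By Lemma 2, $\sqrt{IA}=(\sqrt{IA}\cap kH)A$, and by Lemma 3, $\sqrt{IA}\cap kH=\bigcap_i(Q_iA\cap kH)=\bigcap_iQ_i$. So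
$$\sqrt{IA}=\Big(\bigcap_iQ_i\Big)A,\qquad\bigcap_iQ_i=\sqrt{IA}\cap kH .$$
It remains to identify $\bigcap_iQ_i$ with $\sqrt I$. By Fact 4 some power of $\sqrt{IA}$ lies in $IA$, so the same power of $\bigcap_iQ_i$ lies in $IA\cap kH=I$. Hence every prime over $I$ contains $\bigcap_iQ_i$, and $\bigcap_iQ_i\subseteq\sqrt I$. Conversely, $\sqrt I$ is $G$-invariant, since $G$ permutes the primes over $I$, and $(\sqrt I)^m\subseteq I$ for some $m$. By (7), $(\sqrt I\,A)^m=(\sqrt I)^mA\subseteq IA$, so $\sqrt I\,A$ lies in every prime over $IA$, and $\sqrt I\subseteq\sqrt{IA}\cap kH=\bigcap_iQ_i$. Therefore $\bigcap_iQ_i=\sqrt I$ and $\sqrt{IA}=\sqrt I\,A$.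

Finally, $IA$ is semiprime iff $IA=\sqrt I\,A$, and by Lemma 3, intersecting with $kH$, this holds iff $I=\sqrt I$. $\square$

For the $G$-prime $Q=\mathbb F_3(1+a+b+c)$ of Section 2, part 1 says that $QkG$ is prime although $Q$ is not; here $Q$ is the intersection of an orbit of three primes.

## 10. Theorem C: climbing a chain of $\mathbb Z_p$-quotients

**Proof of Theorem C.** We show by induction on $i$ that $PkH_i$ is a prime (resp. semiprime) ideal of $kH_i$. For $i=0$ this is the hypothesis. Let $i\ge1$ and suppose it holds for $i-1$. To apply the one-step theorems to $H_{i-1}\lhd H_i$ we need $PkH_{i-1}$ to be $H_i$-invariant. Conjugation by an element of $H_i\subseteq G$ preserves $P$, by hypothesis, and preserves $kH_{i-1}$, since $H_{i-1}\lhd H_i$. So it preserves $PkH_{i-1}$. Moreover $H_i$ is closed in $G$, hence a compact $p$-adic Lie group, and $H_{i-1}$ is closed in it with $H_i/H_{i-1}\cong\mathbb Z_p$. Theorem A (resp. part 3 of Theorem B), applied to the $H_i$-invariant ideal $PkH_{i-1}$, shows that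
$$(PkH_{i-1})\,kH_i=PkH_i$$
is prime (resp. semiprime) in $kH_i$. Taking $i=d$ gives the theorem. $\square$
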